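\title{Weak projectivity does not pass from $\mathbf M_2(A)$ to $A$}

\begin{abstract}
A $C^*$-algebra is weakly projective if every $*$-homomorphism from it into a quotient $B/I$ can be approximated, pointwise in norm, by $*$-homomorphisms that lift to $B$. If a separable $C^*$-algebra $A$ is weakly projective, then so are the matrix algebras over $A$. We show that the converse fails: for every $d\ge 2$ there is a separable $C^*$-algebra $A$ such that $\mathbf M_r(A)$ is weakly projective exactly when $r\ge d$. The obstruction for $r<d$ is the top Chern class of a sum of tautological line bundles over a product of copies of $\mathbb{CP}^{d-1}$.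
\end{abstract}

\section{The question and the result}\label{sec:intro}

Throughout, $C^*$-algebras need not be unital, ideals are closed and two-sided, and homomorphisms are $*$-homomorphisms. A $C^*$-algebra $A$ is \emph{weakly projective} if the following holds. Whenever $B$ is a $C^*$-algebra, $I$ is an ideal of $B$ with quotient map $\rho:B\to B/I$, and $\varphi:A\to B/I$ is a homomorphism, then for every finite set $F\subseteq A$ and every $\epsilon>0$ there is a homomorphism $\psi:A\to B$ with
\[
\|\rho(\psi(a))-\varphi(a)\|\le\epsilon\qquad\text{for all }a\in F .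
\]
We then say that $\psi$ \emph{lifts $\varphi$ on $F$ up to $\epsilon$}. The map $\psi$ must be an exact homomorphism; only the equation $\rho\psi=\varphi$ is relaxed. If $A$ is given by generators and relations, the property says that a solution of the relations in a quotient can be perturbed slightly to a solution that comes from $B$.

Two examples show the range of the definition. The algebra $C_0((0,1])$ is weakly projective. A homomorphism out of it is the choice of a positive contraction $h$, the image of the function $t$; if $X$ is a self-adjoint lift of $h\in B/I$, then $\min(X_+,1)$ is a positive contraction that lifts $h$ exactly. On the other hand, an algebra $A$ with a nonzero projection $e$ is never weakly projective. Take for $\rho$ the evaluation at $1$ from $B=C_0((0,1],A)$ onto $A$, and $\varphi=\mathrm{id}_A$. The only projection in $B$ is $0$, so every $\psi:A\to B$ has $\|\rho\psi(e)-e\|=1$.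

It is known that weak projectivity passes from a separable algebra $A$ to $\mathbf M_n(A)$ for every $n$; a proof is included below as Proposition~\ref{prop:matrix}. The following question, about the converse, comes from Loring's paper \cite{Loring}.

\medskip
\noindent\textbf{Question.} \emph{Let $A$ be a separable $C^*$-algebra such that $\mathbf M_2(A)$ is weakly projective. Must $A$ be weakly projective?}
\medskip

One would guess yes. The obstruction just described does pass down: a nonzero projection in $A$ gives one in $\mathbf M_2(A)$. There is also an obvious line of attack. Given $\varphi:A\to B/I$, lift $\varphi\otimes\mathrm{id}$ approximately to $\psi:\mathbf M_2(A)\to\mathbf M_2(B)$ and restrict $\psi$ to the corner $A\otimes e_{11}$. This is a homomorphism $A\to\mathbf M_2(B)$ which, on $F$ and modulo $\mathbf M_2(I)$, almost takes values in the corner $B\otimes e_{11}$. It remains to move it into that corner. Compression to the corner is not multiplicative, however, and $\mathbf M_2(B)$ may have room for something that does not fit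 into $B$. This happens, and the amount of room that is needed can be prescribed.

\begin{theorem}\label{thm:main}
For every integer $d\ge2$ there is a separable $C^*$-algebra $A=A_d$ such that, for $r\ge1$,
\[
\mathbf M_r(A)\ \text{is weakly projective}\iff r\ge d .
\]
\end{theorem}

The case $d=2$ answers the question in the negative: $\mathbf M_2(A_2)$ is weakly projective and $A_2$ is not.

Section~\ref{sec:bundles} describes the fact about vector bundles behind the threshold $r=d$ and how it is turned into an algebra. Section~\ref{sec:tools} collects lifting lemmas. The building blocks $S_n$ are treated in Section~\ref{sec:blocks} and assembled into $A$ in Section~\ref{sec:A}. The two halves of Theorem~\ref{thm:main} are Propositions~\ref{prop:large} and~\ref{prop:small}.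

\section{Nowhere vanishing sections and the idea of the construction}\label{sec:bundles}

Points of $\mathbb{CP}^{d-1}$ are lines $z\subseteq\mathbb C^d$. The \emph{tautological line bundle} $L$ has fiber $L_z=z$. Let $\pi(z)$ be the orthogonal projection onto $z$; it depends continuously on $z$. Let $v_1,\dots,v_d$ be the standard basis of $\mathbb C^d$.

\begin{example}\label{ex:cp1}
Let $d=2$. The bundle $L$ over $\mathbb{CP}^1$ has no nowhere vanishing section. Such a section would have the form $f(\lambda)(1,\lambda)$ at the point $[1:\lambda]$ and $g(\mu)(\mu,1)$ at the point $[\mu:1]$, with $f,g:\mathbb C\to\mathbb C\setminus\{0\}$ continuous. Comparing second coordinates gives $\lambda f(\lambda)=g(1/\lambda)$ for $|\lambda|=1$. Since $f$ and $g$ have no zero in the unit disk, the loops $f(\lambda)$ and $g(1/\lambda)$ have winding number $0$, so the left side has winding number $1$ and the right side $0$. The bundle $L\oplus L=L\otimes\mathbb C^2$ does have a nowhere vanishing section, namely $\xi(z)=(\pi(z)v_1,\pi(z)v_2)$, for which $\|\xi(z)\|^2=\operatorname{tr}\pi(z)=1$.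
\end{example}

So a trivial line fits into two copies of $L$ but not into one. What makes this useful is that the two copies must be copies of the \emph{same} bundle: adding tautological bundles in independent variables creates no room at all. Let $\Omega_n=(\mathbb{CP}^{d-1})^n$, let $L_m$ be the pullback of $L$ along the $m$-th coordinate, and put $E_n=L_1\oplus\dots\oplus L_n$.

We recall what is needed about Chern classes. A complex vector bundle $E$ of rank $N$ over a finite CW complex $X$ has a top Chern class $c_N(E)\in H^{2N}(X;\mathbb Z)$. It is natural under pullback, it vanishes for the trivial line bundle, and it is multiplicative by the Whitney formula: $c_{N+N'}(E\oplus E')=c_N(E)\,c_{N'}(E')$ if $E'$ has rank $N'$. Further, $H^*(\mathbb{CP}^{d-1};\mathbb Z)=\mathbb Z[h]/(h^d)$ with $h=c_1(L)$, and by the K\"unneth formula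
\[
H^*(\Omega_n;\mathbb Z)=\mathbb Z[h_1,\dots,h_n]/(h_1^d,\dots,h_n^d),\qquad h_m=c_1(L_m).
\]

\begin{lemma}\label{lem:chern}
Let $n,r\ge1$. The bundle $E_n\otimes\mathbb C^r$ over $\Omega_n$ has a nowhere vanishing section if and only if $r\ge d$.
\end{lemma}

\begin{proof}
If $r\ge d$, then $(\pi(z_1)v_1,\dots,\pi(z_1)v_d,0,\dots,0)$ is a section of $L_1\otimes\mathbb C^r$ whose norm squared is $\operatorname{tr}\pi(z_1)=1$. Conversely, a nowhere vanishing section spans a trivial line subbundle, which splits off by passing to the orthogonal complement, so the top Chern class is zero by multiplicativity. But $E_n\otimes\mathbb C^r\cong\bigoplus_mL_m^{\oplus r}$ has top Chern class $h_1^r\cdots h_n^r$, which is nonzero when $r\le d-1$.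
\end{proof}

For $r\ge d$ more is true, and it will matter: every summand $L_m\otimes\mathbb C^r$ contains a trivial line, so $r$ fresh summands $L_{n+1},\dots,L_{n+r}$, tensored with $\mathbb C^r$, contain a trivial bundle of rank $r$.

To speak about this in a $C^*$-algebra we realize all the bundles in one Hilbert space and adjoin a trivial line. Let $\Omega=\prod_{m\ge1}\mathbb{CP}^{d-1}$, a compact space, and let
\[
\mathcal V=V_0\oplus V_1\oplus V_2\oplus\cdots,\qquad V_0=\mathbb Cv_0,\quad V_m=\mathbb C^d\ \text{with basis }v_{m,1},\dots,v_{m,d}.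
\]
For $z=(z_m)\in\Omega$ regard $z_m$ as a line in $V_m$ and let $\pi_m(z)$ be the projection of $\mathcal V$ onto it. Then $P_n=\pi_1+\dots+\pi_n$ projects onto the fiber $E_{n,z}=z_1\oplus\dots\oplus z_n$. Inner products are linear in the first variable, and $vw^*$ is the operator $\zeta\mapsto\langle\zeta,w\rangle v$. Define elements of $C(\Omega,\mathcal K(\mathcal V))$, where $\mathcal K$ denotes the compact operators, by
\begin{equation}\label{eq:ahat}
\hat a_{m,p}(z)=\bigl(\pi_m(z)v_{m,p}\bigr)\,v_0^*\qquad(m\ge1,\ 1\le p\le d).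
\end{equation}
The column $(\hat a_{m,1},\dots,\hat a_{m,d})^T$ sends $v_0$ to the unit section of $L_m\otimes\mathbb C^d$ from Lemma~\ref{lem:chern}; it is an isometric embedding of the trivial line into $L_m\otimes\mathbb C^d$. Two features of these operators drive the construction. First, the products
\begin{equation}\label{eq:aa}
\hat a_{m,p}\hat a_{l,s}^*=(\pi_mv_{m,p})(\pi_lv_{l,s})^*
\end{equation}
act on $L_1\oplus L_2\oplus\cdots$ and do not see $V_0$. Second, the factors themselves give the trivial line back:
\begin{equation}\label{eq:recover}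
\sum_{p=1}^d\hat a_{1,p}^*\,\pi_1v_{1,p}=\sum_{p=1}^d\|\pi_1v_{1,p}\|^2\,v_0=v_0 .
\end{equation}

The plan is as follows. We encode the operators $\hat a_{m,p}$ with $m\le j$ in a weakly projective universal algebra $S_j$. The algebra $A$ consists of sequences $(s_j)$ with $s_j\in S_j$; it contains each $S_j$, but ``at $j=\infty$'' it contains only the products $a_{m,p}a_{l,s}^*$. Thus $A$ has a representation at infinity on $L_1\oplus L_2\oplus\cdots$, given by \eqref{eq:aa}. Ask for an approximate lift of its $r$-fold amplification to the bundles $E_n\otimes\mathbb C^r$. A bundle of finite rank can only carry finitely many levels $j$, and at a finite level the products factor. So the lift supplies operators $b_p$ on $E_n\otimes\mathbb C^r$ with $b_pb_s^*\approx\hat a_{1,p}\hat a_{1,s}^*\otimes e_{11}$, and formula \eqref{eq:recover} with $b_p$ in place of $\hat a_{1,p}$ produces a nowhere vanishing section. This is impossible for $r<d$. For $r\ge d$ the missing space $V_0\otimes\mathbb C^r$ can be rebuilt inside $r$ fresh summands, and this can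 be done in the universal algebras themselves.

\section{Lifting lemmas}\label{sec:tools}

For $x,y\in B$ write $\overline{xBy}$ for the closure of $\{xby:b\in B\}$, and similarly $\overline{xB}$, $\overline{By}$. Let $\tilde B$ be the unitization of $B$. We use the following standard facts, in which $g,h\in B$ are positive and $\rho:B\to B/I$ is a quotient map.
\begin{enumerate}
\item[(H1)] $\overline{hBh}$ is a $C^*$-subalgebra contained in the closed right ideal $\overline{hB}$. It contains every $x$ with $0\le x\le h$, and it contains $xby$ for $x,y\in\overline{hBh}$ and $b\in B$. It does not change if $h$ is replaced by $h^t$ with $t>0$.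
\item[(H2)] $\rho(\overline{hBh})=\overline{\rho(h)(B/I)\rho(h)}$, because the image of a $C^*$-algebra under a homomorphism is closed. The restriction of $\rho$ to $\overline{hBh}$ is again a quotient map onto its image.
\item[(H3)] If $gh=0$, then $\overline{Bg}\cdot\overline{hB}=0$.
\item[(H4)] A separable $C^*$-algebra $C$ has a \emph{strictly positive} contraction, that is, a positive contraction $h$ with $\overline{hCh}=C$.
\end{enumerate}
A column $Y\in\mathbf M_{d,1}(B)$ has modulus $|Y|=(Y^*Y)^{1/2}\in B$, and $\|Yc\|=\|\,|Y|c\,\|$ for $c\in\tilde B$. The norm of a matrix is at most the sum of the norms of its entries.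

\begin{lemma}\label{lem:orth}
Mutually orthogonal positive elements $h_0,\dots,h_n$ of $B/I$ lift to mutually orthogonal positive elements of $B$.
\end{lemma}

\begin{proof}
For $n=1$, lift $h_0-h_1$ to a self-adjoint $X$; then $X_+$ and $X_-$ are orthogonal lifts of $(h_0-h_1)_+=h_0$ and $(h_0-h_1)_-=h_1$. For $n>1$, lift $h_0$ and $h'=h_1+\dots+h_n$ to orthogonal positive elements $H_0,H'$, and put $B'=\overline{H'BH'}$. By (H2) and (H1), $\rho(B')$ contains $h_1,\dots,h_n$, since $h_i\le h'$. By induction these lift to orthogonal positive elements of $B'$, which are orthogonal to $H_0$ by (H3).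
\end{proof}

The next lemma lifts an element into an ``off-diagonal corner''. Relations of the form $ab=0$ and $a^*b=0$ then hold for the lifts by (H3).

\begin{lemma}\label{lem:corner}
Let $H,G\in B$ be positive with $HG=0$, put $h=\rho(H)$, $g=\rho(G)$, and let $a\in B/I$ satisfy $aa^*\le h$ and $a^*a\le g$. Then $a$ has a lift in $\overline{HBG}$.
\end{lemma}

\begin{proof}
We have $\|a-h^{1/i}a\|^2\le\|(1-h^{1/i})h(1-h^{1/i})\|\to0$ as $i\to\infty$, and in the same way $ag^{1/i}\to a$. Hence $a=\lim_ih^{1/i}ag^{1/i}$. Let $D=\overline{(H+G)B(H+G)}$. By (H2) and (H1), $\rho(D)$ contains $h^{1/i}$ and $g^{1/i}$, hence $h^{1/i}ag^{1/i}$, hence $a$. Choose $b\in D$ with $\rho(b)=a$. For $c\in B$,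
\[
H^{1/i}(H+G)c(H+G)G^{1/i}=H^{1+1/i}cG^{1+1/i}\to HcG .
\]
The maps $x\mapsto H^{1/i}xG^{1/i}$ are uniformly bounded, so $\lim_iH^{1/i}xG^{1/i}$ exists and lies in $\overline{HBG}$ for every $x\in D$. For $x=b$ this limit is a lift of $\lim_ih^{1/i}ag^{1/i}=a$.
\end{proof}

The partial isometry in the polar decomposition of a column $Y$ usually has entries outside $B$. Its product with an element of $\overline{|Y|B}$ is nevertheless defined over $B$.

\begin{lemma}\label{lem:polar}
Let $Y\in\mathbf M_{d,1}(B)$ and $b\in\overline{|Y|B}$. Then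
\[
U_Yb:=\lim_{\delta\to0^+}Y(Y^*Y+\delta)^{-1/2}\,b
\]
exists in norm, $(U_Yb)^*(U_Yb)=b^*b$, and $U_Y(|Y|c)=Yc$ for $c\in\tilde B$. Moreover $\rho(U_Yb)=U_{\rho(Y)}\rho(b)$.
\end{lemma}

\begin{proof}
For $t\ge0$ and $\delta>0$,
\begin{equation}\label{eq:delta}
0\le t-\frac{t^2}{\sqrt{t^2+\delta}}=\frac{t}{\sqrt{t^2+\delta}}\bigl(\sqrt{t^2+\delta}-t\bigr)\le\sqrt\delta .
\end{equation}
Let $C_\delta=Y(Y^*Y+\delta)^{-1/2}$. Then $C_\delta^*C_\delta=|Y|^2(|Y|^2+\delta)^{-1}$, so $\|C_\delta\|\le1$, and
\[
\|C_\delta|Y|-Y\|=\bigl\||Y|^2(|Y|^2+\delta)^{-1/2}-|Y|\bigr\|\le\sqrt\delta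
\]
by \eqref{eq:delta}. So $C_\delta|Y|c\to Yc$ for $c\in\tilde B$, and since the $C_\delta$ are contractions, $C_\delta b$ converges for all $b\in\overline{|Y|B}$. Since $t^2(t^2+\delta)^{-1}t\to t$ uniformly, $C_\delta^*C_\delta b\to b$ for such $b$, which gives $(U_Yb)^*(U_Yb)=b^*b$. The last claim holds because $\rho$ commutes with functional calculus and limits.
\end{proof}

\begin{lemma}\label{lem:perm}
\textup{(a)} A finite direct sum of separable weakly projective algebras is weakly projective.

\textup{(b)} Let $C^0$ be a dense subset of a $C^*$-algebra $C$. Suppose that for every finite $F\subseteq C^0$ and $\epsilon>0$ there are a weakly projective algebra $W$ and homomorphisms $\mu:C\to W$, $\nu:W\to C$ with $\|\nu\mu(c)-c\|\le\epsilon$ for $c\in F$. Then $C$ is weakly projective.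
\end{lemma}

\begin{proof}
(a) By induction two summands suffice. Let $\varphi:C_1\oplus C_2\to B/I$, and let $h_i\in C_i$ be strictly positive; this is where separability is used. Lift $\varphi(h_1),\varphi(h_2)$ to orthogonal positive elements $H_1,H_2$ and put $B_i=\overline{H_iBH_i}$. By (H2), $\rho(B_i)\supseteq\varphi(\overline{h_iC_ih_i})=\varphi(C_i)$. Lift each $\varphi|_{C_i}:C_i\to\rho(B_i)$ approximately to $\psi_i:C_i\to B_i$. Since $B_1B_2=0$, the map $(c_1,c_2)\mapsto\psi_1(c_1)+\psi_2(c_2)$ is a homomorphism, and its error is at most the sum of the two errors.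

(b) Since $\nu\mu$ is contractive, the hypothesis holds for all finite $F\subseteq C$. Given $\varphi:C\to B/I$, let $\psi:W\to B$ lift $\varphi\nu$ on $\mu(F)$ up to $\epsilon$. Then $\|\rho\psi\mu(c)-\varphi(c)\|\le\|\rho\psi\mu(c)-\varphi\nu\mu(c)\|+\|\nu\mu(c)-c\|\le2\epsilon$ for $c\in F$.
\end{proof}

\section{The building blocks $S_n$}\label{sec:blocks}

In this section $d\ge1$. For $n\ge1$ let $S_n$ be the universal $C^*$-algebra generated by elements $a_{m,p}$ $(1\le m\le n,\ 1\le p\le d)$ subject to
\begin{enumerate}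
\item[(R1)] $a_{m,p}\,a_{l,s}=0$ for all $m,l,p,s$;
\item[(R2)] $a_{m,p}^*\,a_{l,s}=0$ for $m\ne l$ and all $p,s$;
\item[(R3)] $\sum_pa_{m,p}^*a_{m,p}=\sum_pa_{1,p}^*a_{1,p}$ for all $m$, and this element has norm at most $1$.
\end{enumerate}
Universality means that any elements of a $C^*$-algebra $B$ satisfying (R1)--(R3) are the images of the generators under a unique homomorphism $S_n\to B$. The algebra exists because (R3) forces $\|a_{m,p}\|\le1$, and it is separable. Put
\[
k=\Bigl(\sum_pa_{1,p}^*a_{1,p}\Bigr)^{1/2},\qquad x_m=(a_{m,1},\dots,a_{m,d})^T\in\mathbf M_{d,1}(S_n).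
\]
Then (R3) says that $|x_m|=k$ for all $m$ and $\|k\|\le1$: the $n$ columns have one common modulus. By (R2) they have orthogonal ranges, and by (R1) these ranges are orthogonal to the common source. In particular
\begin{equation}\label{eq:ka}
k\,a_{m,p}=0,
\end{equation}
because $a_{m,p}^*k^2a_{m,p}=\sum_s(a_{1,s}a_{m,p})^*(a_{1,s}a_{m,p})=0$.

\begin{example}\label{ex:reps}
(i) Index the rows and columns of $\mathbf M_{n+1}$ by $0,\dots,n$. For $0<t\le1$ the matrices $a_{m,1}=te_{m0}$ and $a_{m,p}=0$ $(p\ge2)$ satisfy the relations, with $k=te_{00}$.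

(ii) The operators $\hat a_{m,p}$ of \eqref{eq:ahat} satisfy the relations: (R1) holds because $V_0\perp V_l$, (R2) because $V_m\perp V_l$, and $\sum_p\hat a_{m,p}^*\hat a_{m,p}=\sum_p\|\pi_mv_{m,p}\|^2v_0v_0^*=v_0v_0^*$. So there are homomorphisms $\theta_n:S_n\to C(\Omega,\mathcal K(\mathcal V))$ with $\theta_n(a_{m,p})=\hat a_{m,p}$.
\end{example}

In (ii) the image of $k$ is a projection. The relations do not require this of $k$ itself, and they must not, since a weakly projective algebra has no nonzero projection.

\begin{proposition}\label{prop:Sn}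
Let $\varphi:S_n\to B/I$ be a homomorphism, let $0<\tau<\frac12$, and put $\sigma=\tau+\tau^2+\dots+\tau^{n-1}$ (so $\sigma=0$ for $n=1$). There is a homomorphism $\psi:S_n\to B$ with $\rho\psi(a_{m,p})=\varphi(a_{m,p})\varphi(k)^{\sigma}$ for all $m,p$, where $\varphi(k)^0=1$. Consequently $S_n$ is weakly projective.
\end{proposition}

Lemmas~\ref{lem:orth} and~\ref{lem:corner} take care of (R1) and (R2). The difficulty is (R3): lifts $X_m$ of the columns have moduli that agree only modulo $I$. One would like to keep the polar part of each $X_m$ and replace its modulus by a common element $K$. By Lemma~\ref{lem:polar} this requires $K\in\overline{|X_m|B}$ for all $m$ at once, and nothing guarantees such a $K$. We therefore multiply each lift by a small power of the modulus of the previous one. This makes the right ideals nested, at the price of the factor $\varphi(k)^\sigma$.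

\begin{proof}
Write $a_{m,p},k,x_m$ also for the images under $\varphi$, and put $g_m=\sum_pa_{m,p}a_{m,p}^*$. The elements $k^2,g_1,\dots,g_n$ are mutually orthogonal by \eqref{eq:ka} and (R2). Lift them to mutually orthogonal positive elements $H_0,H_1,\dots,H_n$ of $B$. Since $a_{m,p}a_{m,p}^*\le g_m$ and $a_{m,p}^*a_{m,p}\le k^2$, Lemma~\ref{lem:corner} gives columns $X_m\in\mathbf M_{d,1}(B)$ with entries in $\overline{H_mBH_0}$ and $\rho(X_m)=x_m$. Define
\[
Y_1=X_1,\qquad Y_m=X_m|Y_{m-1}|^\tau\quad(2\le m\le n),
\]
and $\tau_1=0$, $\tau_m=\tau(1+\tau_{m-1})$. Then $\tau_m=\tau+\dots+\tau^{m-1}$, so $\tau_m\le\tau_n=\sigma$. We record three properties.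

\emph{Position.} The entries of $Y_m$ lie in $\overline{H_mBH_0}$ and $|Y_m|\in\overline{H_0BH_0}$. Indeed, the first statement for $m$ gives $|Y_m|^2\in\overline{H_0BH_0}$, hence the second for $m$, and the second for $m-1$ gives the first for $m$.

\emph{Image.} $\rho(Y_m)=x_mk^{\tau_m}$ and $\rho(|Y_m|)=k^{1+\tau_m}$. Indeed, the first equation gives $\rho(|Y_m|^2)=k^{\tau_m}k^2k^{\tau_m}$, and the second for $m-1$ gives $\rho(Y_m)=x_mk^{\tau(1+\tau_{m-1})}$.

\emph{Nesting.} $\overline{|Y_m|B}\subseteq\overline{|Y_{m-1}|B}$. Indeed, $|Y_m|^2=|Y_{m-1}|^\tau X_m^*X_m|Y_{m-1}|^\tau$ lies in the $C^*$-algebra $\overline{|Y_{m-1}|B|Y_{m-1}|}$ by (H1). So does $|Y_m|$, which therefore lies in the closed right ideal $\overline{|Y_{m-1}|B}$.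

Let $K=\min(|Y_n|,1)$ by functional calculus. It lies in the $C^*$-algebra generated by $|Y_n|$, so $K\in\overline{H_0BH_0}$, and $K\in\overline{|Y_m|B}$ for all $m\le n$ by nesting. Also $\|K\|\le1$, and $\rho(K)=k^{1+\sigma}$ because $\|k\|\le1$. Put $Z_m=U_{Y_m}K$. Each entry $Z_{m,p}$ is a limit of elements $Y_{m,p}cK$ with $c\in\tilde B$, so $Z_{m,p}\in\overline{H_mBH_0}$. By (H3), $Z_{m,p}Z_{l,s}=0$ because $H_0H_l=0$, and $Z_{m,p}^*Z_{l,s}=0$ for $m\ne l$ because $H_mH_l=0$. By Lemma~\ref{lem:polar}, $Z_m^*Z_m=K^2$ for all $m$. So $a_{m,p}\mapsto Z_{m,p}$ defines $\psi:S_n\to B$, and Lemma~\ref{lem:polar} gives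
\[
\rho(Z_m)=U_{\rho(Y_m)}\bigl(k^{1+\tau_m}k^{\sigma-\tau_m}\bigr)=\rho(Y_m)k^{\sigma-\tau_m}=x_mk^{\sigma}.
\]

For the last claim, the inequality $1-e^{-u}\le u$ gives $t-t^{1+\sigma}\le-\sigma t\ln t\le\sigma$ on $(0,1]$, so $\|x_mk^\sigma-x_m\|=\|k^{1+\sigma}-k\|\le\sigma\le2\tau$. As $\tau\to0$, the maps $\rho\psi$ converge to $\varphi$ on the generators, hence on $*$-polynomials in them, hence pointwise on $S_n$ since all the maps are contractive.
\end{proof}

The case $d=1$ yields the known permanence property from the introduction: it lifts the matrix structure, after which only the corner $e_{11}$ has to be lifted.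

\begin{proposition}\label{prop:matrix}
If $C$ is separable and weakly projective, then so is $\mathbf M_r(C)$ for every $r\ge1$.
\end{proposition}

\begin{proof}
Let $r\ge2$, let $\varphi:\mathbf M_r(C)\to B/I$, put $\varphi_{11}(c)=\varphi(c\otimes e_{11})$, and let $h\in C$ be a strictly positive contraction. The elements $\varphi(h\otimes e_{m+1,1})$, $1\le m\le r-1$, satisfy (R1)--(R3) for $d=1$, $n=r-1$, with $k\mapsto\varphi_{11}(h)$. Take $\psi$ and $\sigma$ from Proposition~\ref{prop:Sn}, and put $Z_1=K=\psi(k)$, $Z_{m+1}=\psi(a_{m,1})$ and $g=h^{1+\sigma}$. Then $g$ is strictly positive by (H1), $\rho(Z_i)=\varphi(g\otimes e_{i1})$ for all $i$, and $Z_i^*Z_j=\delta_{ij}K^2$ by (R2), (R3) and \eqref{eq:ka}. So the row $R=(Z_1,\dots,Z_r)$ satisfies $R^*R=K^2$, where $K$ also denotes the diagonal matrix $K\otimes1$. For $b,c\in\mathbf M_r(B)$,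
\[
\|RbR^*\|^2=\|Rb^*K^2bR^*\|=\|KbR^*\|^2=\|KbK^2b^*K\|=\|KbK\|^2
\]
and $(RbR^*)(RcR^*)=R(bK^2c)R^*$. Hence $KbK\mapsto RbR^*$ is well defined, isometric and multiplicative, and it extends to a homomorphism $\Phi:\mathbf M_r(D)\to B$, where $D=\overline{KBK}$. The same construction with $\rho(R)$ and $\rho(K)=\varphi_{11}(g)$ gives $\bar\Phi:\mathbf M_r(\rho(D))\to B/I$ with $\rho\Phi=\bar\Phi(\rho\otimes\mathrm{id})$. By (H2), $\rho(D)\supseteq\varphi_{11}(C)$, and
\[
\bar\Phi\bigl(\varphi_{11}(gcg)\otimes e_{ij}\bigr)=\varphi(g\otimes e_{i1})\,\varphi(c\otimes e_{11})\,\varphi(g\otimes e_{1j})=\varphi(gcg\otimes e_{ij}),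
\]
so $\bar\Phi(\varphi_{11}\otimes\mathrm{id})=\varphi$ by density of $gCg$. Given a finite $F\subseteq\mathbf M_r(C)$ and $\epsilon>0$, let $\psi_1:C\to D$ lift $\varphi_{11}:C\to\rho(D)$ up to $\epsilon/r^2$ on the entries of the elements of $F$. Then $\Phi(\psi_1\otimes\mathrm{id})$ lifts $\varphi$ on $F$ up to $\epsilon$.
\end{proof}

By Proposition~\ref{prop:Sn}, Lemma~\ref{lem:perm}(a) and Proposition~\ref{prop:matrix},
\begin{equation}\label{eq:W}
\mathbf M_r(S_1\oplus\dots\oplus S_N)\ \text{is weakly projective for all }r,N\ge1 .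
\end{equation}

\section{The algebra $A$}\label{sec:A}

From now on $d\ge2$ is fixed. Let $\prod_jS_j$ be the algebra of bounded sequences $(s_j)_{j\ge1}$ with $s_j\in S_j$, and $\bigoplus_jS_j$ the ideal of sequences with $\|s_j\|\to0$. The generators of $S_j$ are written $a^{(j)}_{m,p}$, and the superscript is dropped when the coordinate $j$ is clear; the same applies to $k$ and $x_m$. For $m,l\ge1$ and $1\le p,s\le d$ let $y_{mp,ls}\in\prod_jS_j$ have $j$-th coordinate
\[
y^{(j)}_{mp,ls}=\begin{cases}a^{(j)}_{m,p}\,a^{(j)*}_{l,s}&\text{if }j\ge\max(m,l),\\[2pt] 0&\text{otherwise.}\end{cases}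
\]
Let $A\subseteq\prod_jS_j$ be the $C^*$-algebra generated by $\bigoplus_jS_j$ and all $y_{mp,ls}$. It is separable. Let $A^0$ be the set of sums of a finitely supported sequence and a noncommutative polynomial without constant term in the $y$'s. Finitely supported sequences form a $*$-closed algebraic ideal of $\prod_jS_j$, and $y_{mp,ls}^*=y_{ls,mp}$, so $A^0$ is a $*$-subalgebra, and it is dense in $A$. Changing finitely many coordinates of an element of $A$ to $0$ gives an element of $A$. We regard $\mathbf M_r(A)$ as a subalgebra of $\prod_j\mathbf M_r(S_j)$, and put $T_{ml}=[y_{mp,ls}]_{p,s}\in\mathbf M_d(A)$. Its $j$-th coordinate is $x_mx_l^*$ for $j\ge\max(m,l)$ and $0$ otherwise.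

\begin{remark}\label{rem:notinA}
The sequence $(a^{(j)}_{1,1})_j$ is not in $A$. By \eqref{eq:ka}, $y^{(j)}_{mp,ls}k=0$, so $\|s_jk\|\to0$ for every $s\in A^0$ and hence for every $s\in A$; but $\|a^{(j)}_{1,1}k\|=1$ for all $j$ by Example~\ref{ex:reps}(i) with $t=1$. This is the sense in which $A$ forgets the trivial line at infinity.
\end{remark}

To find substitutes for these missing sequences we use polar decompositions. Fix a faithful representation of each $S_j$ on a Hilbert space $\mathcal H_j$. The following operators depend on $j$, which is suppressed. Let $Q_0$ be the support projection of $k$, and for $1\le m\le j$ let $Q_m$ be the projection onto the closed span of the ranges of $a_{m,1},\dots,a_{m,d}$. By \eqref{eq:ka} the range of $Q_m$ lies in $\ker k$, so $Q_0Q_m=0$, and $Q_mQ_l=0$ for $m\ne l$ by (R2). By (R3), $\ker k\subseteq\ker a_{m,p}$. Therefore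
\begin{equation}\label{eq:QaQ}
Q_0,Q_1,\dots,Q_j\ \text{are mutually orthogonal and}\ \ a_{m,p}=Q_ma_{m,p}Q_0 .
\end{equation}
Let $\varepsilon_1,\varepsilon_2,\dots$ be the standard basis vectors of $\mathbb C^d$ and $\mathbb C^r$. Regard $x_m$ as an operator $\mathcal H_j\to\mathcal H_j\otimes\mathbb C^d$ and let $x_m=u_mk$ be its polar decomposition. Thus $u_m^*u_m=Q_0$, and the range of $u_m$ is the closure of the range of $x_m$, which lies in $Q_m\mathcal H_j\otimes\mathbb C^d$. Write $u_m\zeta=\sum_su_{m,s}\zeta\otimes\varepsilon_s$. The operator $a_{m,p}u_{l,s}^*$ is a copy of $a_{m,p}$ whose source has been moved from $Q_0\mathcal H_j$ to $Q_l\mathcal H_j$. Unlike $a_{m,p}$, it survives at infinity.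

\begin{lemma}\label{lem:au}
For $m,l\ge1$ and $1\le p,s\le d$, the sequence with $j$-th coordinate $a_{m,p}u_{l,s}^*$ for $j\ge\max(m,l)$ and $0$ otherwise lies in $A$.
\end{lemma}

\begin{proof}
For $\delta>0$ the element $T_{ml}(T_{ll}+\delta)^{-1/2}$ lies in $\mathbf M_d(A)$, and its coordinates $j<\max(m,l)$ vanish. Let $j\ge\max(m,l)$. From $u_l^*(u_lk^2u_l^*)=k^2u_l^*$ we get $u_l^*f(u_lk^2u_l^*)=f(k^2)u_l^*$ for polynomials $f$, and then for all continuous $f$ on $[0,1]$. So the $j$-th coordinate is
\[
u_mk^2u_l^*\,(u_lk^2u_l^*+\delta)^{-1/2}=u_mk^2(k^2+\delta)^{-1/2}u_l^*,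
\]
which by \eqref{eq:delta} is within $\sqrt\delta$ of $u_mku_l^*=x_mu_l^*$, uniformly in $j$. Since $\mathbf M_d(A)$ is norm closed, the sequence $(x_mu_l^*)_{j\ge\max(m,l)}$, extended by zeros, lies in $\mathbf M_d(A)$. Its $(p,s)$ entry is the sequence in the statement.
\end{proof}

\section{Weak projectivity for $r\ge d$}\label{sec:large}

\begin{proposition}\label{prop:large}
If $r\ge d$, then $\mathbf M_r(A)$ is weakly projective.
\end{proposition}

We want to factor the identity of $\mathbf M_r(A)$, on a given finite set, through an algebra as in \eqref{eq:W}. Going there is easy: keep finitely many coordinates. Coming back requires filling in the tail, since the $y$'s do not tend to zero. The natural filling uses the homomorphisms $\iota_j:S_n\to S_j$, $a^{(n)}_{m,p}\mapsto a^{(j)}_{m,p}$, which exist for $j\ge n$ by universality. They reproduce the $y$'s, but by Remark~\ref{rem:notinA} the sequence $(\iota_j(w))_j$ need not be in $A$. We correct $\iota_j\otimes\mathrm{id}$ by conjugating with a partial isometry that fixes the ranges $Q_1,\dots,Q_n$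 and moves $Q_0\mathcal H_j\otimes\mathbb C^r$ into the unused ranges $Q_{n+1},\dots,Q_{n+r}$.

\begin{lemma}\label{lem:alpha}
Let $r\ge d$ and $n\ge1$. There are homomorphisms $\alpha_j:\mathbf M_r(S_n)\to B(\mathcal H_j\otimes\mathbb C^r)$, $j\ge n+r$, such that
\begin{enumerate}
\item[(a)] $\alpha_j(w\otimes e_{tq})=\iota_j(w)\otimes e_{tq}$ for every nonempty word $w$ in the elements $a_{m,p}a_{l,s}^*$ of $S_n$;
\item[(b)] for every $f\in\mathbf M_r(S_n)$ the sequence $\alpha(f)=(0,\dots,0,\alpha_{n+r}(f),\alpha_{n+r+1}(f),\dots)$, with first nonzero place $n+r$, lies in $\mathbf M_r(A)$.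
\end{enumerate}
\end{lemma}

\begin{proof}
Fix $j\ge n+r$ and write $\mathcal H=\mathcal H_j$, $Q=Q_1+\dots+Q_n$. Since $r\ge d$, we have $\mathbb C^d\subseteq\mathbb C^r$, and we can define an operator $V$ on $\mathcal H\otimes\mathbb C^r$ by
\[
V(\zeta\otimes\varepsilon_q)=u_{n+q}\zeta\in\mathcal H\otimes\mathbb C^d\subseteq\mathcal H\otimes\mathbb C^r\qquad(1\le q\le r),
\]
that is, $V=\sum_{q=1}^r\sum_{s=1}^du_{n+q,s}\otimes e_{sq}$. The $q$-th column of the $r\times r$ matrix $V$ is $u_{n+q}$, padded with zeros; for $d=r=2$,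
\[
V=\begin{pmatrix}u_{n+1,1}&u_{n+2,1}\\ u_{n+1,2}&u_{n+2,2}\end{pmatrix}.
\]
This is the only place where $r\ge d$ is used: a column of height $d$ does not fit into a smaller matrix. The range of $u_{n+q}$ lies in $Q_{n+q}\mathcal H\otimes\mathbb C^r$. By \eqref{eq:QaQ} these subspaces are orthogonal to each other and to $Q\mathcal H\otimes\mathbb C^r$. Hence $u_{n+q}^*u_{n+q'}=\delta_{qq'}Q_0$, which says $V^*V=Q_0\otimes1$, and $V^*(Q\otimes1)=0$. Put $\Theta=V+Q\otimes1$. Then
\[
\Theta^*\Theta=V^*V+V^*(Q\otimes1)+(Q\otimes1)V+Q\otimes1=(Q_0+Q)\otimes1 .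
\]
By \eqref{eq:QaQ}, $Q_0+Q$ is a two-sided unit for each $a_{m,p}$ with $m\le n$, hence for $\iota_j(S_n)$. So $\alpha_j(f)=\Theta\,(\iota_j\otimes\mathrm{id})(f)\,\Theta^*$ is a homomorphism.

Since $V=V(Q_0\otimes1)$ and $Q_0Q=0$, we have $\Theta(Q\otimes1)=Q\otimes1$ and $(Q_0\otimes1)\Theta^*=V^*$. A word $w$ as in (a) satisfies $\iota_j(w)=Q\iota_j(w)Q$, which gives (a). For $m\le n$, using $a_{m,p}=Qa_{m,p}Q_0$,
\[
\alpha_j(a_{m,p}\otimes e_{tq})=(a_{m,p}\otimes e_{tq})V^*=\sum_{s=1}^da_{m,p}u_{n+q,s}^*\otimes e_{ts}.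
\]
By Lemma~\ref{lem:au} with $l=n+q\le n+r$, after setting the coordinates $j<n+r$ to zero, $\alpha(f)\in\mathbf M_r(A)$ for $f=a_{m,p}\otimes e_{tq}$. These elements generate $\mathbf M_r(S_n)$: their adjoints are the $a_{m,p}^*\otimes e_{qt}$, and $w_1\cdots w_i\otimes e_{tq}=(w_1\otimes e_{tt})\cdots(w_{i-1}\otimes e_{tt})(w_i\otimes e_{tq})$. Since $\alpha$ is a homomorphism into $\prod_jB(\mathcal H_j\otimes\mathbb C^r)$, the set of $f$ with $\alpha(f)\in\mathbf M_r(A)$ is a $C^*$-subalgebra, and (b) follows.
\end{proof}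

For the operators \eqref{eq:ahat}, where $k$ becomes the projection onto $V_0$ and $u_m=x_m$, the formula for $V$ is the embedding of the trivial bundle $V_0\otimes\mathbb C^r$ into $(L_{n+1}\oplus\dots\oplus L_{n+r})\otimes\mathbb C^r$ noted after Lemma~\ref{lem:chern}.

\begin{proof}[Proof of Proposition~\ref{prop:large}]
Let $F\subseteq\mathbf M_r(A^0)$ be finite. Choose $N$ such that every entry of every $f\in F$ is the sum of a sequence supported in coordinates $\le N$ and a polynomial without constant term in the $y_{mp,ls}$ with $m,l\le N$. Put $n=N+1$ and $W=\mathbf M_r(S_1\oplus\dots\oplus S_{n+r-1})$, which is weakly projective by \eqref{eq:W}. Let $\mu:\mathbf M_r(A)\to W$ be the projection onto the first $n+r-1$ coordinates, and define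
\[
\nu(w)=\bigl(w_1,\dots,w_{n+r-1},\alpha_{n+r}(w_n),\alpha_{n+r+1}(w_n),\dots\bigr)\qquad(w\in W).
\]
Each coordinate of $\nu$ is a homomorphism, and $\nu(w)$ is the sum of a finitely supported sequence and $\alpha(w_n)$, so $\nu:W\to\mathbf M_r(A)$ is a homomorphism by Lemma~\ref{lem:alpha}(b). Let $f\in F$. The first $n+r-1$ coordinates of $\nu\mu(f)$ and $f$ agree. In coordinates $>N$ the finitely supported parts vanish, so the entries of $f_n$ and of $f_j$, $j\ge n+r$, are the same linear combinations of nonempty words in the $a_{m,p}a_{l,s}^*$ with $m,l\le N$, evaluated in $S_n$ and in $S_j$. Thus $\alpha_j(f_n)=f_j$ by Lemma~\ref{lem:alpha}(a), and $\nu\mu(f)=f$. Lemma~\ref{lem:perm}(b) completes the proof.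
\end{proof}

\section{Failure of weak projectivity for $r<d$}\label{sec:small}

\begin{proposition}\label{prop:small}
If $1\le r<d$, then $\mathbf M_r(A)$ is not weakly projective.
\end{proposition}

We first construct the representation at infinity. With the notation of Section~\ref{sec:bundles}, let $D_n=P_n\,C(\Omega,\mathcal K(\mathcal V))\,P_n$. These algebras increase with $n$; let $D_\infty$ be the closure of their union. The value at $z$ of an element of $\mathbf M_r(D_n)$ is an operator on the space $E_{n,z}\otimes\mathbb C^r$, which has dimension $nr$.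

\begin{lemma}\label{lem:theta}
For $s=(s_j)\in A$ the limit $\theta_\infty(s)=\lim_j\theta_j(s_j)$ exists and lies in $D_\infty$. The map $\theta_\infty:A\to D_\infty$ is a homomorphism with $\theta_\infty(y_{mp,ls})=\hat a_{m,p}\hat a_{l,s}^*$.
\end{lemma}

\begin{proof}
For $j\ge\max(m,l)$ we have $\theta_j(y^{(j)}_{mp,ls})=\hat a_{m,p}\hat a_{l,s}^*$, which lies in $D_{\max(m,l)}$ by \eqref{eq:aa}. So for $s\in A^0$ the sequence $\theta_j(s_j)$ is eventually constant with value in $\bigcup_nD_n$. If $s\in A$ and $s'\in A^0$ with $\|s-s'\|\le\gamma$, then $\|\theta_j(s_j)-\theta_j(s'_j)\|\le\gamma$ for all $j$. Hence $\theta_j(s_j)$ is a Cauchy sequence whose limit is within $\gamma$ of $D_\infty$ for every $\gamma>0$. A pointwise limit of homomorphisms is a homomorphism.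
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:small}]
Suppose that $\mathbf M_r(A)$ is weakly projective. We choose the lifting problem so that a lift must take values in bundles of finite rank. Let $B$ be the $C^*$-algebra of sequences $(f_n)$ with $f_n\in\mathbf M_r(D_n)$ that converge in $\mathbf M_r(D_\infty)$, and let $I$ be the ideal of null sequences. The limit $\rho:B\to\mathbf M_r(D_\infty)$ is a homomorphism with kernel $I$. It is onto: for $f\in\mathbf M_r(D_\infty)$ the elements $(P_n\otimes1)f(P_n\otimes1)\in\mathbf M_r(D_n)$ converge to $f$, since they eventually equal $f$ when $f\in\mathbf M_r(D_m)$ for some $m$. So $B/I\cong\mathbf M_r(D_\infty)$.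

Let $\epsilon=1/(4d^2)$, and let $\psi:\mathbf M_r(A)\to B$ lift $\theta_\infty\otimes\mathrm{id}$ on $F=\{y_{1p,1s}\otimes e_{11}\}_{p,s}$ up to $\epsilon$. Choose $n\ge1$ so large that $\|\psi(f)_n-\rho\psi(f)\|\le\epsilon$ for $f\in F$, and define $\chi:A\to\mathbf M_r(D_n)$ by $\chi(s)=\psi(s\otimes e_{11})_n$. Put
\[
\xi_p(z)=\pi_1(z)v_{1,p}\otimes\varepsilon_1\in E_{n,z}\otimes\mathbb C^r\qquad(1\le p\le d).
\]
These are continuous in $z$, $\sum_p\|\xi_p(z)\|^2=\operatorname{tr}\pi_1(z)=1$, and $\hat a_{1,p}\hat a_{1,s}^*\otimes e_{11}=\xi_p\xi_s^*$ by \eqref{eq:aa}. Therefore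
\begin{equation}\label{eq:close}
\bigl\|\chi(y_{1p,1s})(z)-\xi_p(z)\xi_s(z)^*\bigr\|\le\frac1{2d^2}\qquad(z\in\Omega,\ 1\le p,s\le d).
\end{equation}

\emph{Step 1: $\chi$ kills the tail of $y_{1p,1s}$.} The elements $y_{1p,1s}$ do not come with a factorization $b_pb_s^*$ in $A$, but their truncations do, so we show that $\chi$ sees only a truncation. Let $J=nr+1$. For $s$ in $A$ or $\mathbf M_d(A)$ let $s^{>J}$ be obtained from $s$ by setting the coordinates $j\le J$ to zero. Fix $z\in\Omega$ and let $\chi_z$ be $\chi$ followed by evaluation at $z$, a representation of $A$ on $E_{n,z}\otimes\mathbb C^r$, applied entrywise to matrices. We claim that $\chi_z(T_{11}^{>J})=0$. For $m\le J$ and in coordinates $j>J$,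
\[
(x_mx_1^*)^*(x_mx_1^*)=x_1k^2x_1^*=(x_1x_1^*)^2
\]
by (R3), so $(T_{m1}^{>J})^*T_{m1}^{>J}=(T_{11}^{>J})^2$. If the self-adjoint operator $\chi_z(T_{11}^{>J})$ were nonzero, its square would be nonzero, and then $\chi_z(T_{m1}^{>J})\ne0$ for each $m\le J$. So for each $m\le J$ there would be $p,s$ with $\chi_z(y^{>J}_{mp,1s})\ne0$. For $m\ne l$, (R2) gives $(y^{>J}_{mp,1s})^*y^{>J}_{lp',1s'}=0$, so these $J$ nonzero operators would have mutually orthogonal ranges in a space of dimension $nr<J$. This is impossible, and the claim follows. Here it is essential that the number of columns in $S_j$ grows with $j$: a tail on which $x_1x_1^*$ acts nontrivially needs arbitrarily many orthogonal ranges.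

\emph{Step 2: a nowhere vanishing section.} Let $b_p\in\bigoplus_jS_j\subseteq A$ have $j$-th coordinate $a^{(j)}_{1,p}$ for $j\le J$ and $0$ for $j>J$. Then $b_pb_s^*=y_{1p,1s}-y_{1p,1s}^{>J}$, so $\chi(b_p)\chi(b_s)^*=\chi(y_{1p,1s})$ by Step~1. Imitating \eqref{eq:recover}, put
\[
\eta(z)=\sum_{p=1}^d\chi(b_p)(z)^*\,\xi_p(z)\in E_{n,z}\otimes\mathbb C^r .
\]
This is continuous in $z$. Using \eqref{eq:close} and $\|\xi_p(z)\|\le1$, and suppressing $z$,
\[
\|\eta\|^2=\sum_{p,s}\bigl\langle\chi(b_s)^*\xi_s,\chi(b_p)^*\xi_p\bigr\rangle=\sum_{p,s}\bigl\langle\chi(y_{1p,1s})\xi_s,\xi_p\bigr\rangle\ge\sum_{p,s}\|\xi_s\|^2\|\xi_p\|^2-d^2\cdot\frac1{2d^2}=\frac12 .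
\]

\emph{Step 3: the contradiction.} Fix a point of $\mathbb{CP}^{d-1}$ and identify $\Omega_n$ with the set of $z\in\Omega$ whose coordinates $z_m$, $m>n$, equal that point. The restriction of $\eta$ to $\Omega_n$ is a nowhere vanishing section of $E_n\otimes\mathbb C^r$. Since $r<d$, this contradicts Lemma~\ref{lem:chern}; the hypothesis $r<d$ is used nowhere else.
\end{proof}

The algebra $A$ is separable, so Propositions~\ref{prop:large} and~\ref{prop:small} prove Theorem~\ref{thm:main} with $A_d=A$.

\begin{thebibliography}{1}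

\bibitem{Loring}
Terry A. Loring, \emph{Weakly Projective C*-Algebras}, arXiv:0905.1520 (2009).

\end{thebibliography}
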